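# Strong eigenvalue gaps and word hyperbolicity

## 1. A periodic path in a group and the line that moves above it

Let $\Gamma$ be a group with a finite generating set $F$, which we take symmetric ($F=F^{-1}$), and let $|\gamma|=|\gamma|_F$ be the word length. The length of the shortest element in a conjugacy class is
$$\ell(\gamma)=\ell_F(\gamma)=\inf_{\beta\in\Gamma}|\beta^{-1}\gamma\beta|_F .$$
In a free group with its standard generators, $\ell(\gamma)$ is the length of the cyclically reduced form of $\gamma$: for instance $|bab^{-1}|=3$ but $\ell(bab^{-1})=1$.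

**Definition (periodic path).** Let $w\in\Gamma$ with $n=\ell(w)\ge 1$. Choose $\beta\in\Gamma$ and $f_1,\dots,f_n\in F$ with $\beta^{-1}w\beta=f_1\cdots f_n$, and put
$$g_{kn+j}=w^k\beta f_1\cdots f_j\qquad(k\in\mathbb Z,\ 0\le j<n).$$

Then $g_{j+1}\in g_jF$ for every $j\in\mathbb Z$. This is clear inside a block, and at the end of a block $g_{(k+1)n}=w^k\,w\beta=w^k\beta f_1\cdots f_n=g_{kn+n-1}f_n$. Also $g_{j+n}=wg_j$ for all $j$. So $(g_j)$ is a bi-infinite path in the Cayley graph, invariant under $w$, with period as short as the conjugacy class of $w$ allows. For example, if $\Gamma$ is free on $a,b$ and $w=b^mab^{-m}$, then $n=1$, we may take $\beta=b^m$, and the path is $g_j=b^ma^j$. It never comes closer to the identity than word length $m$.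

Now we put linear algebra above the path. For $g\in\mathrm{GL}(m,\mathbb R)$ let $\lambda_1(g)\ge\dots\ge\lambda_m(g)$ be the logarithms of the moduli of the complex eigenvalues, with multiplicity, and $\mu_1(g)\ge\dots\ge\mu_m(g)$ the logarithms of the singular values. Let $V$ be a Euclidean space of finite dimension at least $2$. On $\mathbb P(V)$ we use $\Delta(x,y)=\sin\angle(x,y)$. This is a metric: if $P_x,P_y$ are the orthogonal projections onto $x,y$, then $P_x-P_y$ is symmetric of rank at most $2$ and trace $0$, and $\mathrm{tr}\,(P_x-P_y)^2=2-2\cos^2\angle(x,y)$, so its eigenvalues are $\pm\sin\angle(x,y)$ and zeros, and $\Delta(x,y)=\|P_x-P_y\|$. If $u$ is a unit vector spanning $x$, then $\Delta(x,y)$ is the norm of the component of $u$ orthogonal to $y$.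

**Definition.** If $g\in\mathrm{GL}(V)$ and $\mu_1(g)>\mu_2(g)$, let $U(g)\in\mathbb P(V)$ be the image under $g$ of its top right singular line. We call $g$ *proximal* if $\lambda_1(g)>\lambda_2(g)$. Its eigenvalue of largest modulus is then real and simple, and its eigenline is the *attracting line* of $g$.

**Lemma 1.** If $\mu_1>\mu_2$ for both $g$ and $gh$, then
$$\Delta(U(g),U(gh))\le\|h\|\,\|h^{-1}\|\,e^{-(\mu_1-\mu_2)(g)}.\tag{1}$$

*Proof.* Let $v$ be a unit vector with $ghv=\|gh\|u'$, where $u'$ is a unit vector spanning $U(gh)$. Then $u'=gy$ with $y=hv/\|gh\|$. Let $e$ be a unit top right singular vector of $g$ and write $y=y_1e+y'$ with $y'\perp e$. The vector $gy_1e$ lies in $U(g)$, and $gy'$ is orthogonal to $U(g)$ with norm at most $e^{\mu_2(g)}\|y'\|$. So the component of $u'=gy$ orthogonal to $U(g)$ has norm at most $e^{\mu_2(g)}\|y\|\le e^{\mu_2(g)}\|h\|/\|gh\|$. Finally $\|g\|=\|ghh^{-1}\|\le\|gh\|\,\|h^{-1}\|$ gives $1/\|gh\|\le\|h^{-1}\|e^{-\mu_1(g)}$. $\square$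

**Lemma 2.** Let $\tau:\Gamma\to\mathrm{GL}(V)$ be a representation and $K_\tau=\max_{f\in F}\|\tau(f)\|\|\tau(f)^{-1}\|$. Let $(g_j)$ be a periodic path of $w$. Suppose that $\tau(w)$ and $\tau(w)^{-1}$ are proximal with attracting lines $L^+$ and $L^-$, and that $(\mu_1-\mu_2)(\tau(g_j))>0$ for all $j$. Then
$$\Delta(L^+,L^-)\le K_\tau\sum_{j\in\mathbb Z}e^{-(\mu_1-\mu_2)(\tau(g_j))}.\tag{2}$$

*Proof.* Put $g=\tau(w)$, with top eigenvalue $\alpha$. Then $V=L^+\oplus H$ with $H$ invariant under $g$ (the sum of the other generalized eigenspaces), and $g|_H$ has spectral radius less than $|\alpha|$. So $\alpha^{-k}g^k$ converges, as $k\to+\infty$, to the projection $P$ onto $L^+$ along $H$, and $M_k:=\alpha^{-k}\tau(g_{kn})=\alpha^{-k}g^k\tau(\beta)\to M:=P\tau(\beta)$. This limit has rank one and image $L^+$.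

We claim $U(M_k)\to L^+$. Choose unit vectors with $M_kv_k=\|M_k\|u_k$ and $u_k\in U(M_k)$. From any subsequence extract one along which $v_k\to v$ and $u_k\to u$. Then $Mv=\|M\|u$ with $\|M\|\ne0$, so $u$ spans $L^+$. Since $U$ does not change when a matrix is multiplied by a nonzero scalar, $U(\tau(g_{kn}))\to L^+$. The same argument for $g^{-1}$ gives $U(\tau(g_{kn}))\to L^-$ as $k\to-\infty$.

Since $g_{j+1}=g_jf$ with $f\in F$, Lemma 1 bounds $\Delta\big(U(\tau(g_j)),U(\tau(g_{j+1}))\big)$ by $K_\tau e^{-(\mu_1-\mu_2)(\tau(g_j))}$. Apply the triangle inequality between the indices $-kn$ and $kn$ and let $k\to\infty$. $\square$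

The smallest picture is $\Gamma=\mathbb Z$ with $F=\{\pm1\}$, $\tau(k)=\mathrm{diag}(2^k,2^{-k})$, $w=1$. The path is $g_j=j$. The line $U(\tau(j))$ is $\mathbb Re_1$ for $j\ge1$ and $\mathbb Re_2$ for $j\le-1$, and it is undefined at $j=0$. The line has to get from $L^-=\mathbb Re_2$ to $L^+=\mathbb Re_1$, and it does so only where the path visits the identity.

That is what the construction is for. Suppose the gap $(\mu_1-\mu_2)(\tau(\gamma))$ is large whenever $\gamma$ is far from the identity. Then the line moves very little far away, so if $L^+$ and $L^-$ are a definite distance apart, (2) forces some point $b=g_{j_0}$ of the path to be near the identity. And then $w$ itself is short: $b^{-1}wb=g_{j_0}^{-1}g_{j_0+n}$ is a product of $n=\ell(w)$ generators, so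
$$|w|\le2|b|+\ell(w).$$
Lemma 2 thus compares the length of an element with the length of its conjugacy class, and the theorem below rests on this comparison.

## 2. Gaps measured against conjugacy length

**Definition.** Let $1\le i\le d-1$. A representation $\rho:\Gamma\to\mathrm{GL}(d,\mathbb R)$ has a *strong uniform $i$-gap in eigenvalues* if there are $c,c'>0$ such that for all $\gamma\in\Gamma$
$$(\lambda_i-\lambda_{i+1})(\rho(\gamma))\ge c\,\ell_F(\gamma)-c'.\tag{3}$$

This does not depend on $F$: if every element of $F$ has $F'$-length at most $L$, then $|\cdot|_{F'}\le L|\cdot|_F$, hence $\ell_{F'}\le L\ell_F$, and conversely with another constant.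

We recall that $\rho$ is *discrete* if $\rho(\Gamma)$ is a discrete subset of $\mathrm{GL}(d,\mathbb R)$, and *faithful* if it is injective. The group $\Gamma$ is *word hyperbolic* if for some $\delta\ge0$ every side of every geodesic triangle in its Cayley graph lies in the $\delta$-neighborhood of the other two sides. Finite groups and free groups are word hyperbolic, and $\mathbb Z^2$ is not. The question, from Fanny Kassel and Rafael Potrie, "Eigenvalue gaps for hyperbolic groups and semigroups", arXiv:2002.07015 (2020), is this: if a finitely generated group has a discrete and faithful representation with a strong uniform $i$-gap in eigenvalues, must it be word hyperbolic? The answer is yes.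

**Theorem A.** Let $\Gamma$ be finitely generated and let $\rho:\Gamma\to\mathrm{GL}(d,\mathbb R)$ be discrete and faithful with a strong uniform $i$-gap in eigenvalues. Then $\Gamma$ is word hyperbolic. Moreover the semisimplification $\sigma$ of $\rho$ satisfies $(\mu_i-\mu_{i+1})(\sigma(\gamma))\ge a|\gamma|_F-b$ for some $a,b>0$ and all $\gamma\in\Gamma$.

The *semisimplification* is the direct sum of the Jordan–Hölder factors of $\rho$. For $\mathbb Z$ acting by powers of $\begin{pmatrix}2&1\\0&2\end{pmatrix}$ it is the action by powers of $\mathrm{diag}(2,2)$. It has the same characteristic polynomials as $\rho$.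

The stronger version involves Anosov representations. One of the usual equivalent definitions reads as follows. Let $\Gamma$ be word hyperbolic with boundary $\partial\Gamma$. Then $\rho$ is *$P_i$-Anosov* if there are continuous $\rho$-equivariant maps $\xi^i,\xi^{d-i}$ from $\partial\Gamma$ to the Grassmannians of $i$- and $(d-i)$-planes which satisfy $\xi^i(x)\oplus\xi^{d-i}(y)=\mathbb R^d$ for $x\ne y$ and send the attracting fixed point of each infinite-order $\gamma$ to an attracting fixed point of $\rho(\gamma)$, and if moreover $(\mu_i-\mu_{i+1})(\rho(\gamma))\to\infty$ as $|\gamma|\to\infty$. For $\mathbb Z$ acting by $\mathrm{diag}(2^k,2^{-k})$ and $i=1$, the boundary is $\{\pm\infty\}$ and $\xi^1(+\infty)=\mathbb Re_1$, $\xi^1(-\infty)=\mathbb Re_2$. We use the notion only through two cited theorems, in Sections 8 and 9.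

**Theorem B.** Let $\Gamma$ be finitely generated, $\rho:\Gamma\to\mathrm{GL}(d,\mathbb R)$ any representation, $1\le i\le d-1$.

1. If $\rho$ has a strong uniform $i$-gap in eigenvalues, then $\rho(\Gamma)$ is discrete and word hyperbolic, and the inclusion $\rho(\Gamma)\hookrightarrow\mathrm{GL}(d,\mathbb R)$ is $P_i$-Anosov.
2. The following are equivalent: (a) $\ker\rho$ is finite and $\rho$ has a strong uniform $i$-gap in eigenvalues; (b) there are $a,b>0$ with $(\mu_i-\mu_{i+1})(\rho(\gamma))\ge a|\gamma|-b$ for all $\gamma\in\Gamma$; (c) $\Gamma$ is word hyperbolic and $\rho$ is $P_i$-Anosov.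
3. The finiteness of $\ker\rho$ cannot be dropped: there are a non-hyperbolic finitely generated $\Gamma$ and a representation with discrete image having a strong uniform $i$-gap.

So in the question the discreteness hypothesis is superfluous, and the conclusion improves to "$\rho$ is $P_i$-Anosov".

We try the two smallest infinite abelian groups by hand. For $\mathbb Z$ and $\rho(k)=\mathrm{diag}(2^k,2^{-k})$, the gap is $2|k|\log2$ and $\ell(k)=|k|$, so (3) holds with $i=1$.

For $\mathbb Z^2$, no representation has a strong uniform $i$-gap. The matrices $\rho(\gamma)$ commute, so they are simultaneously triangular over $\mathbb C$, and $\lambda(\rho(\gamma))$ is the sorted list of $\varphi_1(\gamma),\dots,\varphi_d(\gamma)$, where the $\varphi_k$ are logarithms of moduli of characters. They extend to linear forms on $\mathbb R^2$. Let $G(v)$ be the difference of the $i$-th and $(i+1)$-st largest of the numbers $\varphi_k(v)$, a continuous positively homogeneous function on $\mathbb R^2$. With standard generators $\ell(\gamma)=\|\gamma\|_1$. If (3) held, then $kG(\gamma)=G(k\gamma)\ge ck\|\gamma\|_1-c'$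 for all $k\ge1$, so $G(\gamma)\ge c\|\gamma\|_1$ on $\mathbb Z^2$, then on $\mathbb Q^2$ by homogeneity and on $\mathbb R^2$ by continuity. Hence for $v\ne0$ the set $I(v)$ of indices of the $i$ largest values is well defined and locally constant. As $\mathbb R^2\setminus\{0\}$ is connected, $I(v)=I$ is constant. Take $k\in I$ and $l\notin I$. Then $\varphi_k(v)>\varphi_l(v)$ and $\varphi_k(-v)>\varphi_l(-v)$, which is absurd. The contradiction came from walking from $v$ to $-v$ without passing near $0$, and Lemma 2 is the form of this walk that we use in a general group.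

## 3. Infinite-order elements have positive gap

From here to the end of Section 7, $\rho$ is as in Theorem A. Put
$$\mathrm{gap}(\gamma)=(\lambda_i-\lambda_{i+1})(\rho(\gamma))\ge c\,\ell(\gamma)-c' .$$
Two facts are used constantly. First, $\mathrm{gap}(\gamma^n)=n\,\mathrm{gap}(\gamma)$ for $n\ge1$. Second, for each $T$ only finitely many conjugacy classes satisfy $\ell\le T$, because each contains a word of length at most $T$. By (3), only finitely many classes satisfy $\mathrm{gap}\le T$.

**Lemma 3.** If $\gamma\in\Gamma$ has infinite order, then $\mathrm{gap}(\gamma)>0$.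

*Proof.* Suppose $\mathrm{gap}(\gamma)=0$.

**Step 1: some power of $\rho(\gamma)$ is unipotent and nontrivial.** All $\gamma^n$ with $n\ge1$ have gap $0$, so they lie in finitely many conjugacy classes, and there are $1\le m<n$ and $t\in\Gamma$ with $t\gamma^nt^{-1}=\gamma^m$. Let $A=\rho(\gamma)$, $T=\rho(t)$, and let $E$ be the finite set of complex eigenvalues of $A$. As $A^n$ and $A^m$ are conjugate, $\{x^m:x\in E\}=\{x^n:x\in E\}$, so there is a map $\theta:E\to E$ with $x^m=\theta(x)^n$. By induction $x^{m^k}=\theta^k(x)^{n^k}$: indeed $x^{m^{k+1}}=(\theta^k(x)^m)^{n^k}=\theta^{k+1}(x)^{n^{k+1}}$. Given $x\in E$, finiteness of $E$ gives $a\ge0$ and $b\ge1$ with $\theta^{a+b}(x)=\theta^a(x)=:y$. Then $y^{m^b}=y^{n^b}$ with $m^b\ne n^b$ and $y\ne0$, so $y$ is a root of unity. From $x^{m^a}=y^{n^a}$, so is $x$. Hence $A^M$ is unipotent for some $M\ge1$, and $A^M\ne1$ because $\rho$ is faithful and $\gamma$ has infinite order.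

**Step 2: contradict discreteness.** Let $X=\log A^M$, a nonzero nilpotent matrix. From $TA^{Mn}T^{-1}=A^{Mm}$, taking logarithms of unipotent matrices, $T(nX)T^{-1}=mX$, that is, $TXT^{-1}=\frac mnX$. Hence $T^kA^MT^{-k}=\exp\big((m/n)^kX\big)$. These elements of $\rho(\Gamma)$ differ from $1$ and converge to $1$, which is impossible when $\rho(\Gamma)$ is discrete. $\square$

## 4. Semisimplification and a proper size function

We need a way to measure elements by matrices. Write $\|\cdot\|$ for Euclidean and operator norms, and recall, with srad the spectral radius,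
$$\sum_{k\le j}\mu_k(g)=\log\|\Lambda^jg\|,\qquad\sum_{k\le j}\lambda_k(g)=\log\mathrm{srad}(\Lambda^jg),$$
$$\|\lambda(g)\|_\infty\le\|\mu(g)\|_\infty=\max(\log\|g\|,\log\|g^{-1}\|).$$
Let $\sigma$ be the semisimplification of $\rho$. Then $\lambda(\sigma(\gamma))=\lambda(\rho(\gamma))=:\lambda(\gamma)$. Put
$$N(\gamma)=\|\mu(\sigma(\gamma))\|_\infty .$$
Then $N(\gamma^{-1})=N(\gamma)\ge0$ and $N(\gamma\delta)\le N(\gamma)+N(\delta)$. With $K=\max(1,\max_{f\in F}N(f))$ we get $N(\gamma)\le K|\gamma|$. Applying $\|\lambda\|_\infty\le N$ to the shortest conjugate of $\gamma$,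
$$\|\lambda(\gamma)\|_\infty\le K\ell(\gamma).\tag{4}$$

Passing to $\sigma$ makes the comparison in Section 5 possible, but it can lose information: for $\mathbb Z$ acting by powers of $\begin{pmatrix}1&1\\0&1\end{pmatrix}$, the representation $\sigma$ is trivial and $N=0$. The gap hypothesis excludes this.

**Lemma 4.** For every $R$, the set $\{\gamma\in\Gamma:N(\gamma)\le R\}$ is finite.

*Proof.* If not, infinitely many $\sigma(\gamma)$ lie in the compact set of matrices $g$ with $\|g\|,\|g^{-1}\|\le e^R$, so there are distinct $\gamma_n$ with $\sigma(\gamma_n)$ converging in $\mathrm{GL}(d,\mathbb R)$. Put $\delta_n=\gamma_n^{-1}\gamma_{n+1}\ne1$. Then $\sigma(\delta_n)\to1$, so $\lambda(\delta_n)\to0$ and $\mathrm{gap}(\delta_n)$ is bounded. So the $\delta_n$ lie in finitely many conjugacy classes, and on a subsequence all are conjugate to one $\delta\ne1$. The characteristic polynomial of $\rho(\delta)$ equals that of $\sigma(\delta_n)$, which tends to $(X-1)^d$. So $\rho(\delta)$ is unipotent, and it is not $1$ since $\rho$ is faithful. A nontrivial real unipotent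 matrix has infinite order, so $\delta$ has infinite order and $\mathrm{gap}(\delta)=0$, against Lemma 3. $\square$

## 5. From eigenvalues to singular values, and the missing linear bound

The hypothesis concerns eigenvalues and the desired conclusion concerns singular values. The next lemma connects them at the price of multiplying by an element of a finite set. It goes back to Abels–Margulis–Soifer and Benoist; see Guichard–Guéritaud–Kassel–Wienhard, *Geom. Topol.* 21 (2017), Thm 4.12. We give the proof.

**Lemma 5.** There are a finite set $S\subset\Gamma$ and $C>0$ such that for every $\gamma\in\Gamma$ there is $s\in S$ with $\|\mu(\sigma(\gamma))-\lambda(s\gamma)\|_\infty\le C$.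

*Proof.* **Step 1: reduce to an irreducible algebraic group.** Let $G$ be the Zariski closure of $\sigma(\Gamma)$ in $\mathrm{GL}(d,\mathbb R)$, $G^0$ its irreducible component containing $1$ (a closed normal subgroup of finite index), and $\Gamma_0=\sigma^{-1}(G^0)$, a normal subgroup of finite index in $\Gamma$. Then $\sigma(\Gamma_0)$ is Zariski dense in $G^0$. Indeed let $H$ be its closure. Finitely many translates of $\sigma(\Gamma_0)$ cover $\sigma(\Gamma)$, so finitely many translates of $H$ cover $G$, and $H$ has finite index in $G^0$. The irreducible set $G^0$ is then a finite disjoint union of closed cosets of $H$, so $H=G^0$.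

By Clifford's theorem the restriction of $\sigma$ to the normal subgroup $\Gamma_0$ is semisimple. By Chevalley's theorem tensor products of semisimple representations in characteristic $0$ are semisimple. As $\Lambda^j\mathbb R^d$ is a direct summand of $(\mathbb R^d)^{\otimes j}$, each $\sigma_j:=\Lambda^j\sigma|_{\Gamma_0}$ is semisimple. Put $B_j=\mathrm{span}\,\sigma_j(\Gamma_0)$, an algebra with unit. Its Jacobson radical kills every simple module, hence kills the semisimple module $\Lambda^j\mathbb R^d$, hence is $0$.

**Step 2: a nonzero element of $B_j$ has nonzero trace against some $\sigma_j(s)$.** Let $0\ne A\in B_j$ and suppose $\mathrm{tr}(\sigma_j(s)A)=0$ for all $s\in\Gamma_0$. Then $\mathrm{tr}(bA)=0$ for all $b\in B_j$. For $x=bA$ and $k\ge1$ we get $\mathrm{tr}(x^k)=\mathrm{tr}\big((x^{k-1}b)A\big)=0$, so $x$ is nilpotent. Thus $B_jA$ is a nil left ideal, hence contained in the Jacobson radical, which is $0$. Since $A\in B_jA$, $A=0$, a contradiction.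

**Step 3: one $s$ for all $j$ at once.** Let $0\ne A_j\in B_j$ for $j=1,\dots,d$. By Step 2 each regular function $h\mapsto\mathrm{tr}(\Lambda^j(h)A_j)$ on $G^0$ is not identically zero. Since $G^0$ is irreducible, neither is their product, and by density the product is nonzero at some $\sigma(s)$ with $s\in\Gamma_0$. For this $s$ no $\sigma_j(s)A_j$ is nilpotent.

**Step 4: make it uniform by compactness.** We claim: there are a finite $S_0\subset\Gamma_0$ and $C_0>0$ such that every $\gamma\in\Gamma_0$ admits $s\in S_0$ with $\log\mathrm{srad}(\sigma_j(s\gamma))\ge\log\|\sigma_j(\gamma)\|-C_0$ for all $j$. Enumerate the countable group $\Gamma_0$, with repetitions if it is finite. If the claim fails, then for each $n$ there is $\gamma_n\in\Gamma_0$ such that for each $s$ among the first $n$ elements some $j$ has $\mathrm{srad}(\sigma_j(s\gamma_n))<e^{-n}\|\sigma_j(\gamma_n)\|$. On a subsequence $\sigma_j(\gamma_n)/\|\sigma_j(\gamma_n)\|\to A_j$ for all $j$, with $\|A_j\|=1$ and $A_j\in B_j$, since $B_j$ is a closed subspace. Take $s$ from Step 3. By continuity of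 the spectral radius,
$$\frac{\mathrm{srad}(\sigma_j(s\gamma_n))}{\|\sigma_j(\gamma_n)\|}\to\mathrm{srad}(\sigma_j(s)A_j)>0\quad\text{for all }j.$$
But for all large $n$ in the subsequence one of these finitely many quotients is less than $e^{-n}$, a contradiction.

**Step 5: return to $\Gamma$.** Write $\gamma=\gamma_0t$ with $\gamma_0\in\Gamma_0$ and $t$ in a finite set of coset representatives. Take $s_0\in S_0$ for $\gamma_0$ and put $s=t^{-1}s_0$, which ranges over a finite set $S$. Then $s\gamma=t^{-1}(s_0\gamma_0)t$ has the same $\lambda$ as $s_0\gamma_0$. Hence, with a constant $C_0'$ that absorbs the norms of the finitely many $\Lambda^j\sigma(t)$ and $\Lambda^j\sigma(s)$,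
$$\sum_{k\le j}\lambda_k(s\gamma)\ge\log\|\Lambda^j\sigma(\gamma_0)\|-C_0\ge\sum_{k\le j}\mu_k(\sigma(\gamma))-C_0',$$
$$\sum_{k\le j}\lambda_k(s\gamma)\le\log\|\Lambda^j\sigma(s\gamma)\|\le\sum_{k\le j}\mu_k(\sigma(\gamma))+C_0'.$$
Subtracting these for consecutive $j$ gives the lemma with $C=2C_0'$. $\square$

The natural plan is now to insert (3). For $\gamma\in\Gamma$ and $s$ as in Lemma 5,
$$(\mu_i-\mu_{i+1})(\sigma(\gamma))\ge\mathrm{gap}(s\gamma)-2C\ge c\,\ell(s\gamma)-c'-2C .$$
If we knew that $\ell(s\gamma)$ is bounded below by a linear function of $|\gamma|$, we would be done by a known criterion for hyperbolicity (Section 7). But nothing so far bounds $\ell(s\gamma)$ below by $|\gamma|$: passing to the conjugacy class may shorten a word drastically, and the only lower bound at hand is (4). It gives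
$$c\,\ell(s\gamma)\ge\tfrac cK\|\lambda(s\gamma)\|_\infty\ge\tfrac cK(N(\gamma)-C).$$
So with $c_1=c/K$ and $C_1=c'+2C+c_1C$ we have
$$(\mu_i-\mu_{i+1})(\sigma(\gamma))\ge c_1N(\gamma)-C_1\qquad\text{for all }\gamma\in\Gamma.\tag{5}$$

This is linear in $N(\gamma)$, not in $|\gamma|$. What is missing is a bound $|\gamma|\le M(N(\gamma)+1)$, and it does not follow from (5) and Lemma 4. Consider $d=2$, $i=1$ and the subgroup $\Gamma\subset\mathrm{SL}(2,\mathbb Z)$ generated by
$$a=\begin{pmatrix}1&2\\0&1\end{pmatrix},\qquad b=\begin{pmatrix}1&0\\2&1\end{pmatrix},$$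
which is free on $a,b$ by the ping-pong lemma. The only line invariant under $a$ is $\mathbb Re_1$, and the only one invariant under $b$ is $\mathbb Re_2$, so the inclusion is irreducible and equals its semisimplification. As determinants are $1$, $\mu_1=-\mu_2$ and $(\mu_1-\mu_2)(\gamma)=2N(\gamma)$, which is as good as (5). As $\Gamma$ is discrete, $N$ is proper. Yet $|a^n|=n$, while $\|a^{\pm n}\|\le1+2n$ gives $N(a^n)\le\log(1+2n)$. Of course this inclusion violates (3): $\mathrm{gap}(a^n)=0$ and $\ell(a^n)=n$. So the hypothesis on eigenvalues must be used again, on whole periodic paths.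

## 6. Periodic paths come logarithmically close to the identity

Let $V=\Lambda^i\mathbb R^d$ and $\tau=\Lambda^i\sigma$. Since $1\le i\le d-1$, $\dim V\ge2$. The two largest singular values of $\Lambda^ig$ have logarithms $\mu_1+\dots+\mu_i$ and $\mu_1+\dots+\mu_{i-1}+\mu_{i+1}$, and likewise for eigenvalue moduli, so
$$(\mu_1-\mu_2)(\tau(\gamma))=(\mu_i-\mu_{i+1})(\sigma(\gamma)),\qquad(\lambda_1-\lambda_2)(\tau(\gamma))=\mathrm{gap}(\gamma).$$
For $R\ge0$ set
$$D(R)=\max\{|\gamma|:N(\gamma)\le R\}.$$
It is finite by Lemma 4, and nondecreasing.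

**Proposition 6.** There are $R_0\ge1$ and constants $C_4,\dots,C_7>0$ such that every $\gamma\in\Gamma$ with $r:=N(\gamma)\ge R_0$ satisfies
$$|\gamma|\le2D(C_4\log r+C_5)+C_6r+C_7.\tag{6}$$

*Proof.* All constants below are independent of $\gamma$, and $R_0\ge1$ is taken large enough for the finitely many requirements that appear.

**Step 1: choose $w$.** We replace $\gamma$ by an element whose eigenvalues see its size. Let $s\in S$ be as in Lemma 5 and $w=s\gamma$. Then, using (4),
$$r-C\le\|\lambda(w)\|_\infty\le r+C,\qquad\ell(w)\ge\frac{r-C}K.\tag{7}$$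
Let $n=\ell(w)$. We require $R_0\ge C+1$, so $n\ge1$. Since $\mathrm{gap}(w)\le2\|\lambda(w)\|_\infty$, (3) and $r\ge1$ give
$$n\le\tfrac1c(\mathrm{gap}(w)+c')\le\tfrac1c\big(2(r+C)+c'\big)\le C_8r,\qquad C_8=\frac{2+2C+c'}c.\tag{8}$$

**Step 2: the attracting lines exist and are uniformly apart.** This supplies the lower bound for the left side of (2). Since $\ell(w^{-1})=\ell(w)$, both $\mathrm{gap}(w)$ and $\mathrm{gap}(w^{-1})$ are at least $c(r-C)/K-c'$, which we require to be positive. So $g:=\tau(w)$ and $g^{-1}$ are proximal. Let $L^\pm$ be the attracting lines of $g^{\pm1}$. Let $v^+$ be a unit vector in $L^+$ with $gv^+=\alpha v^+$, and $\xi$ a unit vector with $g^T\xi=\alpha\xi$. The line $L^-$ is an eigenline of $g$ for an eigenvalue $\alpha'$ of smallest modulus. As $\dim V\ge2$ and $\alpha$ strictly dominates all other eigenvalues, $\alpha'\ne\alpha$. For $v\in L^-$,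
$$\alpha'\langle\xi,v\rangle=\langle\xi,gv\rangle=\langle g^T\xi,v\rangle=\alpha\langle\xi,v\rangle,$$
so $L^-\subset\xi^\perp$.

Let $\kappa_1\ge\kappa_2$ be the two largest singular values of $g$, $q=\kappa_2/\kappa_1$, and let $e,u$ be unit vectors with $ge=\kappa_1u$ and $g^Tu=\kappa_1e$. Let $C_S\ge0$ bound $\log\|\tau(s')\|$ and $N(s')$ for all $s'\in S$. By Lemma 5,
$$\log\kappa_1=\log\|\tau(s\gamma)\|\le C_S+\sum_{k\le i}\mu_k(\sigma(\gamma))\le C_S+iC+\sum_{k\le i}\lambda_k(w)=C_S+iC+\log|\alpha| .$$
So $|\alpha|\ge e^{-C_2}\kappa_1$ with $C_2=C_S+iC$. Also, by (5) for $w$ and $N(w)\ge N(\gamma)-N(s)\ge r-C_S$,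
$$q\le e^{C_1-c_1N(w)}\le e^{C_1-c_1(r-C_S)},$$
which is as small as we like once $R_0$ is large.

Now $v^+$ is not nearly orthogonal to $e$: from $|\alpha|=\|gv^+\|\le\kappa_1|\langle e,v^+\rangle|+\kappa_2$, dividing by $\kappa_1$, we get $|\langle e,v^+\rangle|\ge e^{-C_2}-q$. And $\xi$ is close to $\pm e$: the component of $g^T\xi=\alpha\xi$ orthogonal to $e$ has norm at most $\kappa_2$, so the component of $\xi$ orthogonal to $e$ has norm at most $\kappa_2/|\alpha|\le qe^{C_2}$. Choose the sign of $\xi$ with $\langle\xi,e\rangle\ge0$ and let $\varphi\in[0,\pi/2]$ be the angle between $\xi$ and $e$. Then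
$$\|\xi-e\|=2\sin\tfrac\varphi2=\frac{\sin\varphi}{\cos(\varphi/2)}\le\sqrt2\sin\varphi\le\sqrt2\,qe^{C_2}.$$
Therefore, for $R_0$ large,
$$|\langle\xi,v^+\rangle|\ge|\langle e,v^+\rangle|-\|\xi-e\|\ge e^{-C_2}-q-\sqrt2\,qe^{C_2}\ge\tfrac12e^{-C_2}=:\varepsilon .$$
Since $L^-\subset\xi^\perp$, the distance from $v^+$ to $L^-$ is at least its distance to $\xi^\perp$, that is,
$$\Delta(L^+,L^-)\ge|\langle\xi,v^+\rangle|\ge\varepsilon .\tag{9}$$

**Step 3: $N$ grows along the periodic path.** This bounds the right side of (2). Let $(g_j)$ be a periodic path of $w$ and $h=\min_jN(g_j)$. The minimum is attained, because by Lemma 4 only finitely many group elements have $N\le N(g_0)$. The path splits into the $n$ sequences $(w^kg_j)_{k\in\mathbb Z}$, $0\le j<n$. In each of them choose $p$ minimizing $N$ and renumber the sequence as $(w^kp)_{k\in\mathbb Z}$. Then $N(w^kp)\ge N(p)$ and $N(w^kp)\ge N(w^k)-N(p)$, hence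
$$N(w^kp)\ge\tfrac12N(w^k)\ge\tfrac12|k|\,\|\lambda(w)\|_\infty\ge\tfrac12|k| .$$
The middle inequality uses $N(w^k)=N(w^{|k|})\ge\|\lambda(w^{|k|})\|_\infty$, and the last uses (7) and $R_0\ge C+1$. Also $N(w^kp)\ge h$. So $N(w^kp)\ge\max(h,|k|/2)\ge\frac h2+\frac{|k|}4$. Summing over $k$ and over the $n$ sequences,
$$\sum_{j\in\mathbb Z}e^{-c_1N(g_j)}\le C_3\,n\,e^{-c_1h/2},\qquad C_3=\sum_{k\in\mathbb Z}e^{-c_1|k|/4}.\tag{10}$$

**Step 4: $h\le C_4\log r+C_5$.** This is the step where the path is forced toward the identity. Fix $h_0>0$ with $c_1h_0>C_1$. If $h<h_0$, the bound holds as soon as $C_5\ge h_0$, since $\log r\ge0$. If $h\ge h_0$, then by (5) $(\mu_1-\mu_2)(\tau(g_j))\ge c_1N(g_j)-C_1>0$ for all $j$, so Lemma 2 applies. Together with (9), (10) and (8),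
$$\varepsilon\le\Delta(L^+,L^-)\le K_\tau e^{C_1}\sum_{j\in\mathbb Z}e^{-c_1N(g_j)}\le K_\tau e^{C_1}C_3\,n\,e^{-c_1h/2}\le K_\tau e^{C_1}C_3C_8\,r\,e^{-c_1h/2}.$$
Solving for $h$,
$$h\le\frac2{c_1}\log r+\frac2{c_1}\log\frac{K_\tau e^{C_1}C_3C_8}\varepsilon ,$$
so $C_4=2/c_1$ and any $C_5$ at least $h_0$ and at least the last term will do.

**Step 5: read off the length.** Let $b=g_{j_0}$ with $N(b)=h$. As $wb=g_{j_0+n}$, the element $b^{-1}wb$ is a product of $n$ elements of $F$. So
$$|w|\le2|b|+n\le2D(h)+n\le2D(C_4\log r+C_5)+C_8r .$$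
Finally $\gamma=s^{-1}w$ gives $|\gamma|\le|s|+|w|$, and (6) holds with $C_6=C_8$ and $C_7=1+\max_{s\in S}|s|$. $\square$

## 7. Solving the recursion for $D$; end of the proof of Theorem A

Inequality (6) bounds $D$ at $R$ by $D$ at about $\log R$. So $D$ grows at most linearly, as the next lemma shows.

**Lemma 7.** There is $M>0$ with $|\gamma|\le M(N(\gamma)+1)$ for all $\gamma\in\Gamma$.

*Proof.* Let $R\ge R_0$ and $N(\gamma)\le R$. Either $N(\gamma)<R_0$ and $|\gamma|\le D(R_0)$, or (6) applies. Since $D$ is nondecreasing,
$$D(R)\le D(R_0)+2D(C_4\log R+C_5)+C_6R+C_7\qquad(R\ge R_0).$$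
Choose $A\ge\max(R_0,4)$ with $C_4\log R+C_5\le R/4$ for all $R\ge A$, and choose $M\ge\max\big(D(A),\,4(C_6+C_7+D(R_0))\big)$ with $M>0$. We show $D(R)\le M(R+1)$ for all $R\ge0$, by induction on the least integer $k\ge0$ with $R/4^k\le A$. If $R\le A$, then $D(R)\le D(A)\le M$. If $R>A$, assume the bound for $R/4$. Then
$$D(R)\le D(R_0)+2M\big(\tfrac R4+1\big)+C_6R+C_7 .$$
The right side is at most $M(R+1)$ exactly when $D(R_0)+C_6R+C_7\le M(\frac R2-1)$. This holds because $R\ge4$ gives $M(\frac R2-1)\ge M\frac R4\ge R\,(C_6+C_7+D(R_0))\ge D(R_0)+C_6R+C_7$. Apply the bound with $R=N(\gamma)$. $\square$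

By (5) and Lemma 7, $N(\gamma)\ge|\gamma|/M-1$ and
$$(\mu_i-\mu_{i+1})(\sigma(\gamma))\ge\frac{c_1}M|\gamma|-c_1-C_1\qquad\text{for all }\gamma\in\Gamma.\tag{11}$$
By a theorem of Kapovich–Leeb–Porti (*A Morse lemma for quasigeodesics in symmetric spaces and Euclidean buildings*, Geom. Topol. 2018) and Bochi–Potrie–Sambarino (*Anosov representations and dominated splittings*, JEMS 2019, Theorem 3.2), a finitely generated group admitting a representation with such a uniform linear gap in singular values is word hyperbolic. Hence $\Gamma$ is word hyperbolic, and Theorem A is proved. $\blacksquare$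

## 8. Unipotents modulo primes, and Theorem B (1)

Discreteness entered only in Lemma 3, to exclude a nontrivial unipotent whose powers meet finitely many conjugacy classes. To see what is at stake, take
$$u=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad T=\begin{pmatrix}2&0\\0&1\end{pmatrix}.$$
In the group they generate, $TuT^{-1}=u^2$ and $T^{-k}uT^k=\begin{pmatrix}1&2^{-k}\\0&1\end{pmatrix}\to1$. So a conjugacy between two powers of $u$ is no contradiction when the group is not discrete. Still, the powers of $u$ meet infinitely many classes: every element of the group has the form $\begin{pmatrix}2^e&y\\0&1\end{pmatrix}$ with $e\in\mathbb Z$, and conjugation by it turns $u^k$ into the unipotent matrix with upper right entry $2^ek$. So $u^k$ for odd $k\ge1$ are pairwise non-conjugate. One detects this by reducing modulo odd primes, and the same works in general. We use generic freeness in this form: if $B$ is a finitely generated domain of characteristic $0$, then for some integer $m\ge1$ the ring $B[1/m]$ is a free $\mathbb Z[1/m]$-module (nonzero, since it contains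 $1\ne0$).

**Lemma 8.** Let $\Gamma$ be finitely generated, $\rho:\Gamma\to\mathrm{GL}(d,\mathbb R)$ a representation, and $u\in\rho(\Gamma)$ a unipotent element with $u\ne1$. Then the powers $u^k$, $k\ge1$, meet infinitely many conjugacy classes of $\rho(\Gamma)$.

*Proof.* **Step 1: find many reductions in which $u$ survives.** Let $\mathcal A\subset\mathbb R$ be the domain generated by the entries of $\rho(f)$, $f\in F=F^{-1}$. Then $\rho(\Gamma)\subset\mathrm{GL}(d,\mathcal A)$. Let $x\ne0$ be an entry of $u-1$. The ring $\mathcal A[1/x]$ is a finitely generated domain of characteristic $0$. Take $m$ for it from generic freeness. For a prime $p\nmid m$, the quotient of the nonzero free $\mathbb Z[1/m]$-module $\mathcal A[1/x][1/m]$ by $p$ is a nonzero direct sum of copies of $\mathbb Z/p$, so $p$ is not invertible there, nor in the subring $\mathcal A[1/x]$. A maximal ideal of $\mathcal A[1/x]$ containing $p$ gives a homomorphism $\pi_p:\mathcal A\to k_p$ to a field of characteristic $p$ with $\pi_p(x)\ne0$, as $x$ is a unit in $\mathcal A[1/x]$. Applied to entries,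 $\pi_p$ is a homomorphism $\mathrm{GL}(d,\mathcal A)\to\mathrm{GL}(d,k_p)$, and $\pi_p(u)\ne1$.

**Step 2: compute orders.** From $(u-1)^d=0$ we get $(\pi_p(u)-1)^d=0$. As $p^d\ge d$ and the characteristic is $p$, $\pi_p(u)^{p^d}-1=(\pi_p(u)-1)^{p^d}=0$. So the order of $\pi_p(u)$ is a nontrivial power of $p$ dividing $p^d$.

**Step 3: separate classes.** For a finite set $\mathcal T$ of primes not dividing $m$, put $k_{\mathcal T}=\prod_{p\in\mathcal T}p^d$. For a prime $p\nmid m$ we have $\pi_p(u^{k_{\mathcal T}})=1$ if and only if $p\in\mathcal T$: if $p\in\mathcal T$, then $p^d$ divides $k_{\mathcal T}$, and if $p\notin\mathcal T$, then $k_{\mathcal T}$ is prime to $p$. The condition $\pi_p(\cdot)=1$ is invariant under conjugation in $\mathrm{GL}(d,\mathcal A)\supset\rho(\Gamma)$. So distinct $\mathcal T$ give non-conjugate $u^{k_{\mathcal T}}$, and there are infinitely many $\mathcal T$. $\square$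

**Proof of Theorem B (1).**

**Step 1: reduce to a faithful representation.** Put $\bar\Gamma=\rho(\Gamma)$ and $\bar F=\rho(F)$. Since $\ell_{\bar F}(\rho(\gamma))\le\ell_F(\gamma)$, the inclusion of $\bar\Gamma$ has a strong uniform $i$-gap with the same constants. The assertion concerns only $\bar\Gamma$ and its inclusion, so we may assume $\rho$ faithful.

**Step 2: Theorem A without discreteness.** We reprove Lemma 3. Let $\gamma$ have infinite order and $\mathrm{gap}(\gamma)=0$. Step 1 of the proof of Lemma 3 did not use discreteness and gives $M\ge1$ with $u=\rho(\gamma^M)\ne1$ unipotent. All powers of $\gamma$ have gap $0$, so they lie in finitely many conjugacy classes, hence so do the $u^k$, $k\ge1$, in $\rho(\Gamma)$. This contradicts Lemma 8. The rest of Sections 4–7 used only Lemma 3, faithfulness and (3). So $\Gamma$ is word hyperbolic, and by (11) $\sigma$ satisfies the inequality in (b).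

**Step 3: pass from $\sigma$ to $\rho$.** For hyperbolic groups (b) is equivalent to being $P_i$-Anosov (Kapovich–Leeb–Porti; Guichard–Guéritaud–Kassel–Wienhard; Bochi–Potrie–Sambarino), so $\sigma$ is $P_i$-Anosov. In a basis adapted to a Jordan–Hölder flag, $\rho$ is block upper triangular with blocks $\rho_{jk}$, $j\le k$, and diagonal part $\sigma$. Conjugating by the block-scalar matrix with blocks $t\cdot1,t^2\cdot1,t^3\cdot1,\dots$ multiplies $\rho_{jk}$ by $t^{j-k}$, which tends to $0$ for $j<k$ as $t\to\infty$. So $\sigma$ is a limit of conjugates of $\rho$. Being $P_i$-Anosov is an open condition on $\mathrm{Hom}(\Gamma,\mathrm{GL}(d,\mathbb R))$ (Labourie; Guichard–Wienhard) and is invariant under conjugation. So some conjugate of $\rho$, hence $\rho$, is $P_i$-Anosov.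

**Step 4: discreteness comes out.** By the same equivalence, (b) holds for $\rho$. As $\mu_i-\mu_{i+1}\le2\|\mu\|_\infty$, we get $2\|\mu(\rho(\gamma))\|_\infty\ge a|\gamma|-b$, so only finitely many $\gamma$ have $\|\mu(\rho(\gamma))\|_\infty\le R$. Every compact subset of $\mathrm{GL}(d,\mathbb R)$ thus contains finitely many elements of $\rho(\Gamma)$, and $\rho(\Gamma)$ is discrete. $\square$

## 9. The converse, and the role of the kernel

**Proof of Theorem B (2).**

**(a)$\Rightarrow$(b).** We carry the estimate from the image back to $\Gamma$. By (1), $\rho(\Gamma)$ is hyperbolic and its inclusion is $P_i$-Anosov, hence satisfies (b) with the word length of $\rho(F)$. Lift a shortest word for $\rho(\gamma)$ to $\gamma'\in\Gamma$ with $|\gamma'|_F\le|\rho(\gamma)|_{\rho(F)}$. Then $\gamma=\gamma'k$ with $k\in\ker\rho$, so $|\gamma|_F\le|\rho(\gamma)|_{\rho(F)}+\max_{k\in\ker\rho}|k|_F$. As $\ker\rho$ is finite, (b) follows for $\rho$.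

**(b)$\Leftrightarrow$(c).** This is the theorem of Kapovich–Leeb–Porti and Bochi–Potrie–Sambarino quoted above.

**(b)$\Rightarrow$(a).** We pass from singular values to eigenvalues by taking powers. On $\ker\rho$ we have $\mu=0$, so $a|\gamma|\le b$ there, and $\ker\rho$ is finite. By (b)$\Rightarrow$(c), $\Gamma$ is hyperbolic. The spectral radius formula applied to exterior powers gives $\lambda_j(g)=\lim_n\frac1n\mu_j(g^n)$, so (b) for $\gamma^n$ yields
$$(\lambda_i-\lambda_{i+1})(\rho(\gamma))\ge a\lim_{n\to\infty}\tfrac1n|\gamma^n| .$$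
In a hyperbolic group there is a constant $C$ with $\lim_n\frac1n|\gamma^n|\ge\ell_F(\gamma)-C$ for all $\gamma$ (Coornaert–Delzant–Papadopoulos, *Géométrie et théorie des groupes*, Ch. 10, Prop. 6.4). So $\rho$ has a strong uniform $i$-gap. $\square$

**Proof of Theorem B (3).** The point is that (3) is empty when $\ell_F$ is bounded. By Osin (*Small cancellations over relatively hyperbolic groups and embedding theorems*, Ann. of Math. 2010) there is an infinite finitely generated group $\Gamma$ with exactly two conjugacy classes. Then $\ell_F$ takes only two values. The trivial representation has discrete image and gap $0$, so it has a strong uniform $i$-gap with $c=1$ and $c'=\max\ell_F$.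

It remains to see that $\Gamma$ is not hyperbolic. An infinite hyperbolic group contains an element $\gamma$ with $\lim_n\frac1n|\gamma^n|>0$. This stable length is a conjugacy invariant, since $|\beta\gamma^n\beta^{-1}|$ and $|\gamma^n|$ differ by at most $2|\beta|$. On $\gamma^k$, $k\ge1$, it takes $k$ times its value on $\gamma$. So it takes infinitely many values, and an infinite hyperbolic group has infinitely many conjugacy classes. Our $\Gamma$ has two. $\blacksquare$
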